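# Acyclic complexes of projectives and of flats: the two total acyclicity conditions are not equivalent

Throughout, $R$ is an associative ring with identity, modules are left modules unless we say otherwise, and a right $R$-module is the same as an $R^{op}$-module. We write $M^+={\rm Hom}_{\mathbb Z}(M,\mathbb Q/\mathbb Z)$ for the character dual and $V^{(\Lambda)}$ for a direct sum of copies of $V$ indexed by $\Lambda$. All subcategories $\mathbf K_{\dots}$ in the statements are defined in the next section.

## Two theorems on $\mathbf K_{\rm ac}=\mathbf K_{\rm tac}$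

**Theorem A.** There is a ring $R$, which can be taken right coherent and of cardinality $\aleph_\omega$, such that $\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)$ but $\mathbf K_{\rm ac}({\rm Flat}R)\ne\mathbf K_{\rm tac}({\rm Flat}R)$. In particular, some Gorenstein projective $R$-module is not Gorenstein flat, and such a module can be written down explicitly.

**Theorem B.** The equivalence
$$\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)\iff \mathbf K_{\rm ac}({\rm Flat}R)=\mathbf K_{\rm tac}({\rm Flat}R)\tag{1}$$
holds for $R$ in each of the following cases.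

1. The kernel of every homomorphism between countably generated free left $R$-modules is countably generated. (Examples: $R$ left coherent, or every left ideal countably generated, e.g. $R$ left noetherian or countable.)
2. $R$ is right coherent and every flat left $R$-module has finite projective dimension. (Example: $R$ right coherent with $|R|<\aleph_\omega$.)

Consequently, among right coherent rings, the least cardinality of a ring for which (1) fails is exactly $\aleph_\omega$. Nothing is claimed about rings of cardinality $<\aleph_\omega$ that are covered by neither case of Theorem B. The ring in Theorem A is constructed in ZFC, with no extra hypotheses.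

The question which Theorem A answers, whether (1) holds for every ring, is taken from Jian Wang, Yunxia Li, Jiangsheng Hu and Haiyan Zhu, "Totally acyclic complexes and homological invariants over arbitrary rings", arXiv:2506.23277 (2025).

## The four categories, and three rings where everything can be seen

**Definition.** $\mathbf K_{\rm ac}({\rm Prj}R)$ is the homotopy category of acyclic (exact) complexes of projective $R$-modules. Such a complex $P$ is *totally acyclic*, i.e. lies in $\mathbf K_{\rm tac}({\rm Prj}R)$, if ${\rm Hom}_R(P,Q)$ is acyclic for every projective $R$-module $Q$.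

**Definition.** $\mathbf K_{\rm ac}({\rm Flat}R)$ is the homotopy category of acyclic complexes of flat $R$-modules. Such a complex $F$ is *F-totally acyclic*, i.e. lies in $\mathbf K_{\rm tac}({\rm Flat}R)$, if $I\otimes_RF$ is acyclic for every injective right $R$-module $I$.

**Definition.** A module is *Gorenstein projective* if it is a cycle of a complex in $\mathbf K_{\rm tac}({\rm Prj}R)$, and *Gorenstein flat* if it is a cycle of a complex in $\mathbf K_{\rm tac}({\rm Flat}R)$.

So the left side of (1) says: every acyclic complex of projectives stays acyclic when we map it *into projectives*. The right side says: every acyclic complex of flats stays acyclic when we tensor it *with injectives*. We use the following facts, which the question takes as known.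

**Fact (a).** For every ring $R$, $\mathbf K_{\rm ac}({\rm Flat}R)=\mathbf K_{\rm tac}({\rm Flat}R)$ holds if and only if $\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)\subseteq\mathbf K_{\rm tac}({\rm Flat}R)$.

**Fact (b).** If every Gorenstein projective $R$-module is Gorenstein flat, then (1) holds for $R$.

By Fact (a), the implication from right to left in (1) is always true. For the other one we may forget about general flat complexes: assuming $\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)$, we must decide whether $I\otimes_RP$ is acyclic for every acyclic complex $P$ *of projectives* and every injective right module $I$. Fact (b) tells us that a counterexample must contain a Gorenstein projective module that is not Gorenstein flat; we shall exhibit one directly.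

Here are three rings in which both conditions can be tested by hand. The first two will be the diagonal corners of the counterexample.

**Example 1: $B=k[\varepsilon]/(\varepsilon^2)$, $k$ a field.** Here we need one fact, which will be used again.

**Lemma 1.** Let $W$ be a $B$-module with $\ker(\varepsilon|_W)=\varepsilon W$. Then ${\rm Ext}^1_B(Z,W)=0$ for all $Z$, i.e. $W$ is injective.

*Proof.* From the resolution $\cdots\xrightarrow{\varepsilon}B\xrightarrow{\varepsilon}B\to k\to 0$ we read off ${\rm Ext}^1_B(k,W)=\ker(\varepsilon|_W)/\varepsilon W=0$. Hence ${\rm Ext}^1_B(V,W)=0$ whenever $V$ is a direct sum of copies of $k$. Any $Z$ is an extension of $Z/\varepsilon Z$ by $\varepsilon Z$; both are killed by $\varepsilon$, so both are direct sums of copies of $k$. The long exact sequence finishes the proof. $\square$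

In particular every free $B$-module $B^{(\Lambda)}$ is injective, hence so is every projective one, and ${\rm Hom}_B(P,Q)$ is acyclic for $P$ acyclic and $Q$ projective. Conversely, let $I$ be an injective $B$-module. Then $\ker(\varepsilon|_I)/\varepsilon I={\rm Ext}_B^1(k,I)=0$. Lift a $k$-basis of $I/\varepsilon I$ to elements $w_x\in I$. They generate $I$, because $\varepsilon$ is nilpotent. If $\sum(c_x+d_x\varepsilon)w_x=0$ with $c_x,d_x\in k$, then reducing modulo $\varepsilon I$ gives all $c_x=0$; then $\sum d_xw_x\in\ker\varepsilon=\varepsilon I$, so all $d_x=0$. Thus $I$ is free, and $I\otimes_BF$ is a direct sum of copies of $F$, acyclic if $F$ is. Both sides of (1) hold for $B$.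

**Example 2: von Neumann regular rings.** If every right module is flat, then $I\otimes_RF$ is acyclic for trivial reasons, so the right side of (1) holds, and by Fact (a) so does the left side.

**Example 3: $R=k[x,y]/(x^2,xy,y^2)$, where both sides fail.** Put $\mathfrak n=(x,y)$ and $F=R^{(\omega)}$ with basis $(e_i)$. Choose a bijection from $\{e_i\}$ to the $k$-basis $\{xe_j,ye_j\}$ of $\mathfrak nF$, and let $d:F\to F$ be the linear extension. For $r_i=c_i+m_i$ with $c_i\in k$, $m_i\in\mathfrak n$ we have $d(\sum r_ie_i)=\sum c_id(e_i)$. So $\ker d=\mathfrak nF={\rm im}\,d$, and the complex with $F$ in each degree and differential $d$ is acyclic. Apply ${\rm Hom}_R(-,R)$. A functional $\varphi$ satisfies $\varphi d=0$ exactly when $x\varphi(e_j)=y\varphi(e_j)=0$, i.e. $\varphi(e_j)\in\mathfrak n$, for all $j$. If $\varphi=\theta d$, and $e_p\mapsto xe_j$, $e_q\mapsto ye_j$ under $d$, then $(\varphi(e_p),\varphi(e_q))=(c x,c y)$, where $c\in k$ is the constant term of $\theta(e_j)$. The values of a cocycle at $e_p,e_q$ are arbitrary elements of $\mathfrak n$, so not every cocycle is a coboundary. The complex is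 acyclic and not totally acyclic; the left side of (1) fails, hence so does the right side.

## Duality turns tensoring into mapping: case (2) of Theorem B

How would one try to prove the missing implication? One has acyclicity of ${\rm Hom}_R(P,{\rm projective})$ and wants acyclicity of $I\otimes_RP$. The bridge is the adjunction
$$(I\otimes_RP)^+\cong{\rm Hom}_R(P,I^+).\tag{2}$$
Since $\mathbb Q/\mathbb Z$ is an injective cogenerator, $I\otimes_RP$ is acyclic if and only if ${\rm Hom}_R(P,I^+)$ is. So one wants to build $I^+$ out of projectives in finitely many steps. Over a right coherent ring, a start is available.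

**Lemma 2.** If $R$ is right coherent and $I$ is an injective right $R$-module, then $I^+$ is a flat left $R$-module.

*Proof.* It suffices that ${\rm Tor}_1^R(R/J,I^+)=0$ for every finitely generated right ideal $J$. By coherence $J$ is finitely presented, so there is an exact sequence $L_2\to L_1\to L_0\to R/J\to0$ with all $L_i$ finitely generated free right modules. For such $L$ there is a natural isomorphism $L\otimes_RI^+\cong{\rm Hom}_R(L,I)^+$ (clear for $L=R$, and both sides are additive). So ${\rm Tor}_1^R(R/J,I^+)$ is the dual of the cohomology of ${\rm Hom}_R(L_0,I)\to{\rm Hom}_R(L_1,I)\to{\rm Hom}_R(L_2,I)$ at the middle, which is $0$ because $I$ is injective. $\square$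

**Proof of Theorem B, case (2).** By Fact (a) we may assume $\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)$, and must show that $I\otimes_RP$ is acyclic for $P$ an acyclic complex of projectives and $I$ an injective right module. By Lemma 2, $I^+$ is flat, so by hypothesis it has a finite projective resolution $0\to Q_m\to\cdots\to Q_0\to I^+\to0$. Each ${\rm Hom}_R(P,Q_i)$ is acyclic. As $P$ is degreewise projective, ${\rm Hom}_R(P,-)$ turns short exact sequences of modules into short exact sequences of complexes. Cutting the resolution into short exact sequences and starting from $Q_m$, we find that ${\rm Hom}_R(P,I^+)$ is acyclic. By (2), so is $I\otimes_RP$.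

As for the example: if $|R|\le\aleph_n$, every flat $R$-module has projective dimension $\le n+1$ (D. Simson, *Math. Ann.* 209 (1974) 181–182; see also L. Gruson and C. U. Jensen, 1981). This covers every right coherent $R$ with $|R|<\aleph_\omega$. $\square$

The argument stops at one point: $I^+$ may be a flat module of *infinite* projective dimension, and then the induction has nowhere to start. It also tells us where a right coherent counterexample has to live: its cardinality must be at least $\aleph_\omega$, and infinite projective dimension of flat modules must be the reason. We shall hit exactly this boundary.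

## From a module that free modules cannot see to an acyclic complex

Let $A$ be a ring, $M$ an $A$-module, and $\cdots\to F_1\to F_0\to M\to 0$ a free resolution. Suppose
$${\rm Ext}^i_A(M,L)=0\quad\text{for all }i\ge0\text{ and all projective }L,\qquad\text{but}\qquad A^+\otimes_AM\ne0.\tag{3}$$
Then the complex $F_\bullet$ of projectives behaves as we want: ${\rm Hom}_A(F_\bullet,L)$ is acyclic for all projective $L$, whereas $A^+\otimes_AF_\bullet$ is not acyclic, and $A^+$ is an injective right module. The defect is that $F_\bullet$ is not acyclic itself: its homology is $M$ in degree $0$.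

The repair is to enlarge the ring. Collect the resolution into one module $U=\bigoplus F_i$ with the square-zero endomorphism $\partial$, which makes $U$ an $A$-$B$-bimodule with $B=k[\varepsilon]/(\varepsilon^2)$ and $u\varepsilon=\partial u$. Over the triangular ring $R=\begin{pmatrix}B&0\\U&A\end{pmatrix}$ the first column is a projective module $Re_1=B\oplus U$ that contains $U$, and the quotient $B$, with $\varepsilon$ as differential in every degree, is acyclic. So the mapping cone of $U\hookrightarrow Re_1$ is an acyclic complex of projectives. At the same time, any functor that kills $Re_1$ sees only $U$ in this cone, and the failure of $A^+\otimes U$ to be acyclic survives.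

What can $M$ in (3) be? If $M\neq 0$ had finite projective dimension $n$, then ${\rm Ext}^n_A(M,-)$ would be right exact and nonzero on some $N$; a surjection $L\to N$ from a free $L$ would give a surjection ${\rm Ext}_A^n(M,L)\to{\rm Ext}_A^n(M,N)\ne0$, contradicting (3). So $M$ must have infinite projective dimension. We also want $A$ itself to have the property $\mathbf K_{\rm ac}({\rm Prj}A)=\mathbf K_{\rm tac}({\rm Prj}A)$; Example 2 suggests a von Neumann regular $A$. There every module is flat, so the bound quoted above forces $|A|\ge\aleph_\omega$. The next section finds such an $A$ and takes $M=k$.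

## Algebras generated by commuting idempotents

Let $k$ be a field. For a set $S$ put
$$A_S=k[t_s:s\in S]/(t_s^2-t_s\,:\,s\in S),$$
with $k$-basis the products $\prod_{s\in F}t_s$, $F\subseteq S$ finite, and regard $k=A_S/(t_s:s\in S)$ as an $A_S$-module. For $T\subseteq S$ we have $A_T\subseteq A_S=A_T\otimes_kA_{S\setminus T}$, so $A_S$ is free over $A_T$. For $F$ finite, $A_F\cong\prod k$ with $2^{|F|}$ factors. As a directed union of the $A_F$, the ring $A_S$ is commutative von Neumann regular: every $A_S$-module is flat, and every finitely generated ideal is generated by an idempotent.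

Let us compute ${\rm Ext}^i_{A_S}(k,A_S)$ for small $S$. If $S$ is finite, the nonzero element $\prod_{s}(1-t_s)$ is killed by every $t_s$, so already ${\rm Hom}(k,A_S)\ne0$.

Let $S=\{1,2,3,\dots\}$ and $A=A_S$. An element $x$ killed by all $t_s$ lies in some $A_F$ with $F$ finite; for $s\notin F$, $t_sx=0$ forces $x=0$. So ${\rm Hom}_A(k,A)=0$. But ${\rm Ext}^1_A(k,A)\ne0$. Indeed, put $e_n=(1-t_1)\cdots(1-t_{n-1})t_n$. These are nonzero orthogonal idempotents with $1-(e_1+\dots+e_n)=(1-t_1)\cdots(1-t_n)$, so $t_n=t_n(e_1+\cdots+e_n)$ and the ideal $\mathfrak m=(t_s)$ equals $\bigoplus_ne_nA$, which is projective. From $0\to\mathfrak m\to A\to k\to0$, the group ${\rm Ext}^1_A(k,A)$ is the cokernel of $A\to\prod_ne_nA$, $a\mapsto(ae_n)_n$. Let $a\in A_{\{1,\dots,N\}}$ have image $a_0$ in $k$. Since $t_j(1-t_j)=0$, we get $a(1-t_1)\cdots(1-t_N)=a_0(1-t_1)\cdots(1-t_N)$, so $ae_n=a_0e_n$ for $n>N$. Hence $(e_1,0,e_3,0,\dots)$ is not in the image.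

So a countable $S$ kills ${\rm Ext}^0$ but not ${\rm Ext}^1$. The pattern is that each further cardinal kills one more degree.

**Lemma 3.** If $|S|\ge\aleph_n$, then ${\rm Ext}^q_{A_S}(k,A_S\otimes_kV)=0$ for $0\le q\le n$ and every $k$-vector space $V$.

*Proof.* We use induction on $n$, for all $S$ and $V$ simultaneously. Write $N=A_S\otimes_kV$, and for $s\in S$ put $N^s_0=A_{S\setminus\{s\}}\otimes_kV$. Since $A_S=A_{S\setminus\{s\}}\oplus t_sA_{S\setminus\{s\}}$,
$$N=N^s_0\oplus t_sN^s_0,\qquad t_s\cdot:\ N_0^s\to t_sN_0^s\ \text{ is bijective.}\tag{4}$$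
This is a decomposition of $A_{S\setminus\{s\}}$-modules. An element that does not involve $t_s$ is therefore zero as soon as $t_s$ kills it.

**Step 1: the case $n=0$.** Let $x\in N$ be killed by all $t_s$. It lies in $A_F\otimes V$ for a finite $F$; choose $s\in S\setminus F$. Then $x\in N^s_0$ and $t_sx=0$, so $x=0$ by (4). Thus ${\rm Hom}_{A_S}(k,N)=0$.

**Step 2: for $n\ge1$, reduce to one group over a smaller ring.** Choose $S'\subseteq S$ with $|S'|=\aleph_{n-1}$ and put $S''=S\setminus S'$, so that $A_{S''}\cong A_S/(t_s:s\in S')$. We claim
$${\rm Ext}^q_{A_S}(k,N)=0\ (q<n),\qquad {\rm Ext}^n_{A_S}(k,N)\cong\{c\in{\rm Ext}^n_{A_{S'}}(k,N):t_sc=0\ \ \forall s\in S''\},\tag{5}$$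
where $t_s$ acts on ${\rm Ext}^n_{A_{S'}}(k,N)$ through its $A_{S'}$-linear action on $N$. (This can be read off the change-of-rings spectral sequence $E_2^{p,q}={\rm Ext}^p_{A_{S''}}(k,{\rm Ext}^q_{A_{S'}}(k,N))\Rightarrow{\rm Ext}^{p+q}_{A_S}(k,N)$; here is the argument by hand.)

Let $N\to E^\bullet$ be an injective resolution over $A_S$ and put
$$J^q=\{e\in E^q:t_se=0\ \ \forall s\in S'\}={\rm Hom}_{A_{S'}}(k,E^q)={\rm Hom}_{A_S}(A_{S''},E^q).$$
The $E^q$ are injective over $A_{S'}$, because ${\rm Hom}_{A_{S'}}(-,E^q)={\rm Hom}_{A_S}(A_S\otimes_{A_{S'}}-,E^q)$ and $A_S$ is flat over $A_{S'}$. So $H^q(J)={\rm Ext}^q_{A_{S'}}(k,N)$; multiplication by $t_s$ on $E^\bullet$ extends multiplication by $t_s$ on $N$, so the action of $t_s$ on $H^q(J)$ is the one described. The $J^q$ are injective over $A_{S''}$, because ${\rm Hom}_{A_{S''}}(-,J^q)={\rm Hom}_{A_S}(-,E^q)$ on $A_{S''}$-modules. In particular ${\rm Hom}_{A_S}(k,E^\bullet)={\rm Hom}_{A_{S''}}(k,J^\bullet)$.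

As an $A_{S'}$-module, $N=A_{S'}\otimes_k(A_{S''}\otimes_kV)$, so by induction $H^q(J)=0$ for $q\le n-1$. Let $Z^q\supseteq B^q$ be the cocycles and coboundaries of $J$. We have $B^0=0$. If $q<n$ and $B^q$ is injective, then $Z^q=B^q$ is a direct summand of $J^q$ with complement isomorphic to $B^{q+1}$; so $J^q\to B^{q+1}$ splits and $B^{q+1}$ is injective. Inductively, $B^q$ is injective for all $q\le n$, and $Z^n\cong B^n\oplus H^n(J)$. Apply ${\rm Hom}_{A_{S''}}(k,-)$ to $J$. In degree $q$ the cocycles are ${\rm Hom}(k,Z^q)$, and for $q\le n$ the coboundaries are all of ${\rm Hom}(k,B^q)$, by the splitting. So the cohomology is $0$ for $q<n$ and ${\rm Hom}_{A_{S''}}(k,H^n(J))$ for $q=n$. This is (5).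

**Step 3: show that the right-hand group in (5) is zero.** Let $c$ be in it. Since $\dim_kA_{S'}=\aleph_{n-1}$, there is a free $A_{S'}$-resolution $P_\bullet\to k$ with all ranks $\le\aleph_{n-1}$: each kernel that occurs has $k$-dimension at most $\aleph_{n-1}$. Represent $c$ by a cocycle $f:P_n\to N$. The images of the basis of $P_n$ involve at most $\aleph_{n-1}$ of the variables, so $f(P_n)\subseteq A_{S'\cup G}\otimes_kV$ for some $G\subseteq S''$ with $|G|\le\aleph_{n-1}$. As $|S|\ge\aleph_n$, there is an $s\in S''\setminus G$. This $t_s$ is a variable that $f$ has never seen: $f$ takes values in $N_0^s$.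

From $t_sc=0$ we get $t_sf=g\partial$ for some $A_{S'}$-linear $g:P_{n-1}\to N$. By (4), the component of $g$ in the $A_{S'}$-direct summand $t_sN_0^s$ has the form $t_sg_1$ with $g_1:P_{n-1}\to N_0^s$ linear over $A_{S'}$. Comparing components in $t_sN_0^s$ gives $t_sf=t_sg_1\partial$. Both $f$ and $g_1\partial$ take values in $N^s_0$, where $t_s$ is injective; so $f=g_1\partial$ and $c=0$. $\square$

From now on **$S$ is a set with $|S|=\aleph_\omega$**, and $A=A_S$, $\mathfrak m=(t_s:s\in S)$, $k=A/\mathfrak m$. A projective $A$-module is a direct summand of some $A\otimes_kV$, and $|S|\ge\aleph_n$ for every $n$. So Lemma 3 gives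
$${\rm Ext}^i_A(k,L)=0\quad\text{for all }i\ge0\text{ and all projective }A\text{-modules }L.\tag{6}$$

**Lemma 4.** (i) If $Y$ is an acyclic complex of projective $A$-modules and $L$ is a projective $A$-module, then ${\rm Hom}_A(Y,L)$ is acyclic. (ii) $A^+\otimes_Ak\ne0$.

*Proof.* (i) All $A$-modules are flat, so $\mathbf K_{\rm ac}({\rm Flat}A)=\mathbf K_{\rm tac}({\rm Flat}A)$, and Fact (a), applied to $A$, gives $\mathbf K_{\rm ac}({\rm Prj}A)=\mathbf K_{\rm tac}({\rm Prj}A)$.

(ii) We have $A^+\otimes_Ak=A^+/A^+\mathfrak m$, where $(\varphi a)(x)=\varphi(ax)$. Let $\pi:A\to k$ be the projection, choose $\psi\in k^+$ with $\psi(1)\neq0$, and put $\varphi=\psi\pi\in A^+$. Suppose $\varphi=\sum_j\varphi_jx_j$, a finite sum with $x_j\in\mathfrak m$. The ideal generated by the $x_j$ is $eA$ for an idempotent $e\in\mathfrak m$, and $x_j=x_je$, so $\varphi=\varphi e$. Then $\varphi(1-e)=\varphi(e(1-e))=0$, whereas $\varphi(1-e)=\psi(\pi(1-e))=\psi(1)\ne0$. This contradiction shows $\varphi\notin A^+\mathfrak m$. $\square$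

So (3) holds with $M=k$.

## The triangular ring $R$

Let $B=k[\varepsilon]/(\varepsilon^2)$, and let $\cdots\to F_1\to F_0\to k\to0$ be a free $A$-resolution with differential $\partial$. Put $U=\bigoplus_{i\ge0}F_i$, a free $A$-module with the $A$-linear map $\partial:U\to U$, where $\partial|_{F_0}=0$ and $\partial^2=0$. Letting $\varepsilon$ act on the right by $u\varepsilon=\partial u$ makes $U$ an $A$-$B$-bimodule. Define
$$R=\begin{pmatrix}B&0\\U&A\end{pmatrix},\qquad \begin{pmatrix}b&0\\u&a\end{pmatrix}\begin{pmatrix}b'&0\\u'&a'\end{pmatrix}=\begin{pmatrix}bb'&0\\ub'+au'&aa'\end{pmatrix},$$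
with diagonal idempotents $e_1,e_2$. Then $e_1Re_1=B$, $e_2Re_1=U$, $e_2Re_2=A$ and $e_1Re_2=0$. Four consequences will be used all the time.

- There is a ring surjection $R\to A$ with kernel the ideal $Re_1=B\oplus U$, and a ring surjection $R\to B$ with kernel the ideal $e_2R=U\oplus A$.
- A left $R$-module $M$ with $e_1M=0$ is the same as an $A$-module viewed via $R\to A$: if $e_1M=0$, then $Re_1M=0$. For example, $Re_2=A$ is the module $A$ viewed via $R\to A$. Hence free $A$-modules viewed via $R\to A$ are direct sums of copies of $Re_2$, so they are *projective* $R$-modules, and an $A$-module $C$ viewed via $R\to A$ is $Re_2\otimes_AC$.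
- The left $R$-module $e_2R=U\oplus A$ is killed by $e_1$, so it is a free $A$-module viewed via $R\to A$. Likewise $U\subset Re_1$ is a left $R$-submodule, it is free over $A$, and it is a projective $R$-module.
- $e_1R=B$ is free as a left module over $e_1Re_1=B$.

## Every acyclic complex of projective $R$-modules is totally acyclic

Let $P$ be an acyclic complex of projective left $R$-modules. Put
$$X=e_1P,\qquad Y=e_2P,\qquad Q=A\otimes_RP=P/Re_1P.$$
Multiplying by an idempotent is exact. So $X$ is an acyclic complex of projective $B$-modules (because $e_1R=B$), and $Y$ is an acyclic complex of projective $A$-modules (because $e_2R=U\oplus A$ is free over $A$). The complex $Q$ consists of projective $A$-modules, but it need not be acyclic; this is the only place where something can go wrong.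

**Step 1: relate $Q$ to $X$ and $Y$.** There is an exact sequence of complexes of $A$-modules
$$0\to U\otimes_BX\xrightarrow{\ \mu\ }Y\to Q\to0,\qquad \mu(u\otimes x)=ux,\tag{7}$$
split in each degree. To see this, take any left $R$-module $M$. Since $Re_1M=e_1M+Ue_1M$, we have $A\otimes_RM=M/Re_1M=e_2M/Ue_1M$, which is the cokernel of the natural map $\mu_M:U\otimes_Be_1M\to e_2M$. For $M=R$ this map is the inclusion $U\to U\oplus A$, so it is injective. As $\mu_M$ commutes with direct sums and passes to direct summands, it is injective for every projective $M$. Apply this to each $P^n$. The sequence splits degreewise because $Q$ is degreewise projective over $A$.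

**Step 2: if $L$ is a projective $A$-module, viewed via $R\to A$, then ${\rm Hom}_R(P,L)={\rm Hom}_A(Q,L)$ is acyclic.** Apply ${\rm Hom}_A(-,L)$ to (7):
$$0\to{\rm Hom}_A(Q,L)\to{\rm Hom}_A(Y,L)\to{\rm Hom}_A(U\otimes_BX,L)\to0$$
is exact. The middle term is acyclic by Lemma 4(i). The right term is ${\rm Hom}_B(X,W)$ with
$$W={\rm Hom}_A(U,L)=\prod_{i\ge0}{\rm Hom}_A(F_i,L),$$
on which $\varepsilon$ acts by $f\mapsto f\circ\partial$. This is the differential of ${\rm Hom}_A(F_\bullet,L)$, taken in all degrees at once, so
$$\ker(\varepsilon|_W)/\varepsilon W=\prod_{i\ge0}{\rm Ext}_A^i(k,L)=0\tag{8}$$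
by (6). By Lemma 1, $W$ is an injective $B$-module. As $X$ is acyclic, ${\rm Hom}_B(X,W)$ is acyclic. Two of the three complexes are acyclic, so the third, ${\rm Hom}_A(Q,L)$, is acyclic.

**Step 3: ${\rm Hom}_R(P,B^{(\Lambda)})$ is acyclic, where $B^{(\Lambda)}$ is viewed via $R\to B$.** We have $B\otimes_RP=P/e_2RP=P/e_2P\cong e_1P=X$, so the complex equals ${\rm Hom}_B(X,B^{(\Lambda)})$. By Lemma 1, $B^{(\Lambda)}$ is injective over $B$; and $X$ is acyclic.

**Step 4: assemble.** For any set $\Lambda$ there is an exact sequence of left $R$-modules
$$0\to(U\oplus A)^{(\Lambda)}\to R^{(\Lambda)}\to B^{(\Lambda)}\to0,$$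
whose left term is a free $A$-module viewed via $R\to A$. Since $P$ is degreewise projective, ${\rm Hom}_R(P,-)$ gives a short exact sequence of complexes. Its outer terms are acyclic by Steps 2 and 3, hence so is ${\rm Hom}_R(P,R^{(\Lambda)})$. Passing to direct summands, ${\rm Hom}_R(P,Q')$ is acyclic for every projective $Q'$. So $P$ is totally acyclic, and $\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)$. $\square$

## An acyclic complex of projectives that is not F-totally acyclic

Write $Re_1=B\oplus U$. Right multiplication by $\varepsilon$ on it is the left $R$-linear map $(b,v)\mapsto(b\varepsilon,\partial v)$. For all $n\in\mathbb Z$ let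
$$P^n=U\oplus Re_1,\qquad d(u,(b,v))=\bigl(-\partial u,\ (b\varepsilon,\ u+\partial v)\bigr).\tag{9}$$
This is the mapping cone of the inclusion of the periodic complex $(U,\partial)$ into the periodic complex $(Re_1,\cdot\,\varepsilon)$. The map $d$ is $R$-linear, $P^n$ is projective, and
$$d^2(u,(b,v))=\bigl(\partial^2u,\ (b\varepsilon^2,\ -\partial u+\partial u+\partial^2v)\bigr)=0.$$

**Step 1: $P$ is acyclic.** If $d(u,(b,v))=0$, then $u=-\partial v$ and $b\varepsilon=0$, so $b=b'\varepsilon$ for some $b'\in B$. Then
$$d(v,(b',0))=\bigl(-\partial v,\ (b'\varepsilon,\ v)\bigr)=(u,(b,v)).$$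
So $P\in\mathbf K_{\rm ac}({\rm Prj}R)\subseteq\mathbf K_{\rm ac}({\rm Flat}R)$.

**Step 2: choose an injective right module that kills $Re_1$.** Let $I=(Re_2)^+$, a right $R$-module. It is injective, because ${\rm Hom}_{R^{op}}(-,I)\cong(-\otimes_RRe_2)^+$ is exact. Since $e_1Re_2=0$, we have $Ie_1=(e_1Re_2)^+=0$ and $Ie_2=I=A^+$. Hence $I\otimes_RRe_1=Ie_1=0$, and
$$I\otimes_RU=I\otimes_RRe_2\otimes_AU=Ie_2\otimes_AU=A^+\otimes_AU.$$

**Step 3: compute.** By Step 2, $I\otimes_RP$ has $A^+\otimes_AU$ in each degree and differential $-1\otimes\partial$. As $U=\bigoplus F_i$ collects a free resolution of $k$, its cohomology in every degree is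
$$\bigoplus_{i\ge0}{\rm Tor}^A_i(A^+,k)=A^+\otimes_Ak\ne0,\tag{10}$$
where the higher ${\rm Tor}$ vanish because all $A$-modules are flat, and the last step is Lemma 4(ii). So $P\notin\mathbf K_{\rm tac}({\rm Flat}R)$ and $\mathbf K_{\rm ac}({\rm Flat}R)\ne\mathbf K_{\rm tac}({\rm Flat}R)$. Together with the previous section, this is the main assertion of Theorem A. $\square$

**Remark: why a small $S$ does not work.** Build $R$ and $P$ in the same way from a countable $S$. For an $A$-module $L$ viewed via $R\to A$ we have ${\rm Hom}_R(Re_1,L)=e_1L=0$, so ${\rm Hom}_R(P,L)$ has ${\rm Hom}_A(U,L)$ in each degree and, up to sign, the differential $f\mapsto f\circ\partial$. For $L=A$ its cohomology is $\prod_i{\rm Ext}_A^i(k,A)$, which was seen above to be nonzero for $i=1$. Since $A=Re_2$ is $R$-projective, this $P$ is acyclic but not totally acyclic: both sides of (1) fail.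

**Step 4: a Gorenstein projective module that is not Gorenstein flat.** By Step 1, the cycles of $P$ are the elements $(-\partial v,(b,v))$ with $b\in k\varepsilon$, $v\in U$. Projecting to $Re_1$ identifies the cycle module with
$$G\cong k\varepsilon\oplus U\subset Re_1,$$
the same in every degree. As $P$ is totally acyclic, $G$ is Gorenstein projective. A left half of $P$ is a projective resolution of $G$, so ${\rm Tor}_1^R(I,G)$ is a cohomology group of $I\otimes_RP$, that is, ${\rm Tor}^R_1(I,G)\cong A^+\otimes_Ak\ne0$ with $I$ injective. But if $Z$ is a cycle of an F-totally acyclic complex $F$, a left half of $F$ is a flat resolution of $Z$, so ${\rm Tor}_1^R(I,Z)$ is a cohomology group of $I\otimes_RF$, which is $0$. Hence $G$ is not Gorenstein flat.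

**Step 5: cardinality.** Take $k$ finite. Then $|A|=\aleph_\omega$. We may choose $F_0=A$, and then successively all $F_i$ of rank $\le\aleph_\omega$, since each kernel has at most $\aleph_\omega$ elements. So $|U|=\aleph_\omega$ and $|R|=\aleph_\omega$.

**Step 6: $R$ is right coherent.** By Chase's theorem it suffices that the left module $R^\Lambda$ (a product) is flat for every set $\Lambda$. We split $R^\Lambda$ along its first row. Since $B$ is finite-dimensional over $k$, $e_1R^\Lambda=B^\Lambda\cong B\otimes_kk^\Lambda$ is $B$-free. The multiplication map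
$$U\otimes_BB^\Lambda\cong U\otimes_kk^\Lambda\to e_2R^\Lambda=(U\oplus A)^\Lambda$$
sends $u\otimes(c_\lambda)$ to $(c_\lambda u)_\lambda\in U^\Lambda$. It is injective: if $\sum_iu_i\otimes c^i\mapsto0$ with the $u_i$ linearly independent over $k$, then $\sum_ic^i_\lambda u_i=0$ for each $\lambda$, so all $c^i_\lambda=0$. Let $C$ be its cokernel, an $A$-module and therefore $A$-flat. Now consider the multiplication map $Re_1\otimes_BB^\Lambda\to R^\Lambda$. On $e_1$-parts it is the identity of $B^\Lambda$; on $e_2$-parts it is the injection just studied. So it is injective, and its cokernel is killed by $e_1$ and equals $C$ viewed via $R\to A$, that is, $Re_2\otimes_AC$. We obtain an exact sequence of left $R$-modules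
$$0\to Re_1\otimes_BB^\Lambda\to R^\Lambda\to Re_2\otimes_AC\to0.$$
The left term is a direct sum of copies of $Re_1$, hence projective. The right term is flat, because $N\otimes_RRe_2\otimes_AC=Ne_2\otimes_AC$ is exact in $N$. An extension of flat modules is flat, so $R^\Lambda$ is flat. This completes the proof of Theorem A. $\square$

With case (2) of Theorem B, already proved, this also shows that $\aleph_\omega$ is exactly the least cardinality of a right coherent ring for which (1) fails, and that the bound in the example of case (2) is sharp.

## Countable kernels and pro-vanishing: case (1) of Theorem B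

Here there is no hypothesis on $I^+$. Instead we cut everything down to countable size, where $I\otimes P$ is a sequential colimit, and read the vanishing of $H_0(I\otimes P)$ from a tower of abelian groups. We index complexes homologically, $d:P_n\to P_{n-1}$.

**Step 1: the listed examples satisfy (1) of Theorem B.** Suppose $R$ is left coherent. The kernel of a map $R^{(\omega)}\to R^{(\omega)}$ is the union of the kernels of its restrictions to the $R^m$. Each restriction lands in some $R^l$, so its kernel is finitely generated, and the union is countably generated. Suppose instead all left ideals are countably generated. For a submodule $N$ of $R^{(\omega)}$, the successive quotients of the filtration $N\cap R^m$ are isomorphic to left ideals, so every $N\cap R^m$, and then $N$, is countably generated.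

From now on let $R$ satisfy (1) of Theorem B and assume $\mathbf K_{\rm ac}({\rm Prj}R)=\mathbf K_{\rm tac}({\rm Prj}R)$. Let $P$ be an acyclic complex of projectives and $I$ an injective right module. By Fact (a) we must show that $I\otimes_RP$ is acyclic.

**Step 2: make $P$ degreewise free.** Choose $P_n'$ with $P_n\oplus P_n'$ free and put $F=\bigoplus_n(P_n\oplus P_n')^{(\omega)}$, a free module with $P_n\oplus F\cong F$ for all $n$ (Eilenberg's trick). Add to $P$ the contractible complexes $F\xrightarrow{=}F$ in all pairs of adjacent degrees. In degree $n$ the result is $P_n\oplus F\oplus F\cong F\oplus F$, which is free. Neither the acyclicity of $P$ nor the homology of $I\otimes_RP$ changes. So assume each $P_n$ is free with a chosen basis.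

**Step 3: make $P$ of countable rank.** We claim that any family of countable subsets of the bases lies in the bases of an acyclic subcomplex spanned by countable subsets of the bases. Let $S^j_n$ be the span of the subset of the basis of $P_n$ at stage $j$. Its image under $d$ lies in the span of countably many basis elements of $P_{n-1}$, so by hypothesis (1) the kernel of $d|_{S_n^j}$ is countably generated; by acyclicity of $P$, each generator is $d$ of some element of $P_{n+1}$. Enlarge the subsets to countable ones so that $d(S^j_n)\subseteq S^{j+1}_{n-1}$ and $\ker(d|_{S^j_n})\subseteq d(S^{j+1}_{n+1})$ for all $n$. Then $S_n=\bigcup_jS_n^j$ is a subcomplex, and it is acyclic: a cycle in $S_n$ lies in some $S^j_n$, hence in $d(S^{j+1}_{n+1})$.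

So $P$ is the directed union of such subcomplexes $P'$, and $I\otimes_RP=\varinjlim I\otimes_RP'$. It suffices to treat each $P'$; thus assume that all $P_n$ are free of countable rank. By hypothesis ${\rm Hom}_R(P,R^{(\omega)})$ is acyclic.

**Step 4: make $I$ explicit.** Since ${\rm Hom}_{R^{op}}(M,R^+)\cong M^+$, the right module $R^+$ is an injective cogenerator. So $I$ embeds in some product $(R^+)^\Lambda$, and the embedding splits. Hence take $I=(R^+)^\Lambda$. By shifting, it suffices to show $H_0(I\otimes_RP)=0$.

**Step 5: a tower with vanishing $\varprojlim$ and $\varprojlim^1$.** Let $Q$ be the piece $P_2\to P_1\to P_0\to P_{-1}$. Closing a finite set of basis elements under taking supports of differentials takes finitely many steps and stays finite, because $Q$ ends at $P_{-1}$. So $Q$ is the union of an increasing sequence of subcomplexes $Q^m$ spanned by finite subsets of the bases. Put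
$$G_m=H^0({\rm Hom}_R(Q^m,R)).$$
As $Q^m$ is finitely generated free in each degree, $H^0({\rm Hom}_R(Q^m,R^{(\omega)}))=G_m^{(\omega)}$. The complexes $C^m={\rm Hom}_R(Q^m,R^{(\omega)})$ form a tower with surjective transition maps (restriction to part of a basis) and limit $C={\rm Hom}_R(Q,R^{(\omega)})$. Recall that $\varprojlim$ and $\varprojlim^1$ of a tower are the kernel and cokernel of $(y_m)\mapsto(y_m-\text{image of }y_{m+1})$ on the product. By surjectivity, $0\to C\to\prod_mC^m\to\prod_mC^m\to0$ is exact, and its long exact sequence gives Milnor's sequences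
$$0\to\varprojlim{}^1H^{i-1}(C^m)\to H^i(C)\to\varprojlim H^i(C^m)\to0.$$
The groups $H^0(C)$ and $H^1(C)$ only involve $P_{-1},P_0,P_1,P_2$, so they agree with those of ${\rm Hom}_R(P,R^{(\omega)})$ and vanish. Taking $i=1$ and $i=0$, we get
$$\varprojlim{}^1G_m^{(\omega)}=0,\qquad\varprojlim G_m^{(\omega)}=0,\qquad\text{hence}\quad\varprojlim G_m=0,\tag{11}$$
because $(G_m)$ is a direct summand of $(G_m^{(\omega)})$. Note that (11) holds for *every* choice of the sequence $Q^m$, so it remains true for subsequences.

**Step 6: the tower $(G_m)$ is Mittag-Leffler** (cf. Emmanouil, *Topology* 35 (1996)). This means that for each $j$ the images of $G_m\to G_j$, $m\ge j$, become constant. This is where coefficients in $R^{(\omega)}$, rather than $R$, are used. Suppose it fails at some $j$. Pass to a subsequence of the $Q^m$ starting at $j$, and renumber, so that the images $D_m$ of $G_m\to G_0$ are strictly decreasing. Choose $g_m\in G_m$ with image in $D_m\setminus D_{m+1}$, and let $x_m\in G_m^{(\omega)}$ have $m$-th coordinate $g_m$ and all others $0$. As $\varprojlim^1G^{(\omega)}_m=0$, there are $y_m\in G_m^{(\omega)}$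 such that
$$y_m-(\text{image of }y_{m+1})=x_m\quad\text{for all }m.$$
Adding up the images in $G_0^{(\omega)}$, we see that $y_0$ is the sum of the images of $x_0,\dots,x_l$ and of $y_{l+1}$. In the $l$-th coordinate, only $x_l$ and $y_{l+1}$ contribute: the $l$-th coordinate of $y_0$ is the image of $g_l$, which is not in $D_{l+1}$, plus an element of $D_{l+1}$. So it is nonzero, for every $l$. But $y_0\in G_0^{(\omega)}$ has finite support, a contradiction.

**Step 7: the tower is pro-zero.** Let $G'_m\subseteq G_m$ be the stable image, equal to ${\rm im}(G_{m'}\to G_m)$ for all large $m'$. Choosing $m'$ large for both $m$ and $m+1$, we see that $G'_{m+1}\to G'_m$ is surjective. In a tower of surjections the limit surjects onto each term; and $\varprojlim G'_m\subseteq\varprojlim G_m=0$. So every $G'_m$ is $0$: for each $m$ there is $m'\ge m$ such that $G_{m'}\to G_m$ is zero.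

**Step 8: translate back to $I\otimes_RP$.** For a finitely generated free left module $T$ there is a natural isomorphism
$$R^+\otimes_RT\to{\rm Hom}_R(T,R)^+,\qquad\varphi\otimes q\mapsto(h\mapsto\varphi(h(q))).$$
It is well defined since $(\varphi r)(h(q))=\varphi(r\,h(q))=\varphi(h(rq))$, it is bijective for $T=R$, and it is additive. Also $(R^+)^\Lambda\otimes_RT\cong(R^+\otimes_RT)^\Lambda$. Hence $I\otimes_RQ^m\cong({\rm Hom}_R(Q^m,R)^+)^\Lambda$, and since $(-)^+$ and products are exact,
$$H_0(I\otimes_RQ^m)\cong(G_m^+)^\Lambda.$$
The map $H_0(I\otimes_RQ^m)\to H_0(I\otimes_RQ^{m'})$ is induced by the dual of $G_{m'}\to G_m$, so it is zero for $m'$ as in Step 7. Therefore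
$$H_0(I\otimes_RP)=H_0(I\otimes_RQ)=\varinjlim_mH_0(I\otimes_RQ^m)=0,$$
where the first equality holds because $H_0$ involves only degrees $1,0,-1$. This proves case (1), and with it Theorem B. $\square$
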